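\title{Separable commutative algebras in the stable module category need not be permutation algebras}

\begin{abstract}
Let $G$ be a finite group and $k$ a field of characteristic $p$ dividing $|G|$. Every finite $G$-set $X$ gives a separable commutative algebra $kX$ in the stable module category $\operatorname{stmod}(kG)$, and Balmer asked whether, for $k$ separably closed, every separable commutative algebra in $\operatorname{stmod}(kG)$ arises in this way. We show that the answer is no for every prime $p$: counterexamples exist for $G=\mathfrak S_n$ with $2p<n<3p$ if $p$ is odd, and for $G=\mathrm{PSL}_2(11)$ if $p=2$. They are not isomorphic to any $kX$ even as objects. We also classify the algebras whose restriction to a Sylow $p$-subgroup is a product of copies of $k$, in terms of finite sets with an action of the fundamental group of the orbit category of nontrivial $p$-subgroups, and we determine which of them come from $G$-sets.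
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $G$ be a finite group and $k$ a field of characteristic $p>0$, with $p$ dividing $|G|$. The \emph{stable module category} $\operatorname{stmod}(kG)$ has as objects the finitely generated $kG$-modules, and as morphisms the $kG$-linear maps modulo those that factor through a projective module. It is a tensor-triangulated category, with tensor product $\otimes_k$ carrying the diagonal action and with unit the trivial module $k$. (If $p\nmid|G|$, then $kG$ is semisimple and the category is zero; this case is excluded.)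

A \emph{commutative algebra} in a tensor-triangulated category $(\mathcal K,\otimes,\mathbf 1)$ is an object $A$ with a multiplication $\mu\colon A\otimes A\to A$ and a unit $\eta\colon\mathbf 1\to A$ that are associative, unital and commutative. Algebra morphisms preserve $\mu$ and $\eta$. The algebra $A$ is \emph{separable} if $\mu$ has a section that is a morphism of $A$-$A$-bimodules, that is, if there is $\sigma\colon A\to A\otimes A$ with
\[
\mu\sigma=\mathrm{id}_A,\qquad (\mu\otimes1)(1\otimes\sigma)=\sigma\mu=(1\otimes\mu)(\sigma\otimes1).
\]
The same definitions make sense in the category of $kG$-modules and in the category of finite-dimensional $k$-vector spaces. In the latter, the separable commutative algebras are the finite products of finite separable field extensions of $k$.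

For a finite $G$-set $X$, the permutation module $kX$ is a commutative algebra with $x\cdot y=\delta_{x,y}\,x$ on the basis $X$ and unit $\sum_{x\in X}x$; it is the algebra of $k$-valued functions on $X$. It is separable, with $\sigma(x)=x\otimes x$. Its image in $\operatorname{stmod}(kG)$ is again a separable commutative algebra. We call an algebra in $\operatorname{stmod}(kG)$ a \emph{permutation algebra} if it is isomorphic, as an algebra, to some $kX$. When $X$ consists of $m$ fixed points we write $k^m$ for $kX$.

\begin{quote}
\textbf{Question} (Balmer). Let $k$ be separably closed. Is every separable commutative algebra in $\operatorname{stmod}(kG)$ a permutation algebra?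
\end{quote}

We take the question from \cite{NPR}. Balmer showed that in the category of $kG$-modules every separable commutative algebra is isomorphic to some $kX$. In the stable category the answer is positive when $G$ is a cyclic $p$-group (Balmer--Carlson) and when $G$ is a $p$-group of $p$-rank one (Naumann--Pol); in general the question has been open.

\subsection{What to expect}

The statement for modules can be seen by forgetting the action. A separable commutative algebra $A$ in $kG$-modules is a separable commutative $k$-algebra, hence a product of copies of the separably closed field $k$, and $G$ permutes the finite set $X$ of algebra maps $A\to k$. This makes a positive answer in the stable category a natural guess.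

In the stable category, however, forgetting the action means restricting to the trivial subgroup, whose stable category is zero. What survives is, for each \emph{nontrivial} $p$-subgroup $Q\le G$, the set
\[
F_A(Q)=\{\text{algebra morphisms }A|_Q\to k\text{ in }\operatorname{stmod}(kQ)\}
\]
of \emph{$Q$-points} of $A$. For $A=kX$ this is the fixed-point set $X^Q$ (Lemma~\ref{lem:points}), and restriction to a subgroup $1\ne Q'\le Q$ is the inclusion $X^Q\subseteq X^{Q'}$. For an abstract algebra there are still sets $F_A(Q)$ and restriction maps between them, but there is no ambient set in which they all lie. Suppose that all restriction maps are bijective. Then a closed path $Q\ge Q_1\le Q_2\ge\dots\le Q$ of nontrivial $p$-subgroups determines a permutation of $F_A(Q)$, its monodromy. For $kX$ the monodromy is a composite of bijective inclusions and their inverses, so it is the identity. If $G$ is a $p$-group, every $F_A(Q)$ is identified with $F_A(G)$ by restriction and the monodromy is again the identity. For a general group nothing forces this, and we shall see that every consistent choice of monodromy is realized by an algebra.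

\subsection{Results}

From now on $k$ is any field of characteristic $p$; it may be separably closed, as in the question, but this is never used. We fix a Sylow $p$-subgroup $S$ of $G$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] Let $p$ be odd, $2p<n<3p$ and $G=\mathfrak S_n$. There is a separable commutative algebra $A$ in $\operatorname{stmod}(kG)$ with $A|_S\cong k^2$ as algebras which is not isomorphic, even as an object, to $kX$ for any finite $G$-set $X$.
\item[(2)] Let $p=2$ and $G=\mathrm{PSL}_2(11)$. There is such an algebra $A$ with $A|_S\cong k^3$.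
\end{enumerate}
\end{theorem}

So the answer to the question is no, in every characteristic $p>0$.

The counterexamples belong to a class that can be described completely. A commutative algebra $A$ in $\operatorname{stmod}(kG)$ is \emph{locally split} if $A|_S\cong k^m$ as algebras for some $m\ge0$. To record the structure on the sets $F_A(Q)$, write ${}^gQ=gQg^{-1}$ and let $\Pi$ be the groupoid whose objects are the nontrivial $p$-subgroups of $G$, generated by invertible arrows
\[
r^Q_{Q'}\colon Q\to Q'\quad(1\ne Q'\le Q),\qquad c_g\colon Q\to{}^gQ\quad(g\in G),
\]
subject to the relations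
\begin{enumerate}
\item[(R1)] $r^Q_Q=\mathrm{id}_Q$ and $r^{Q'}_{Q''}\,r^Q_{Q'}=r^Q_{Q''}$;
\item[(R2)] $c_{gh}=c_gc_h$;
\item[(R3)] $c_g\,r^Q_{Q'}=r^{{}^gQ}_{{}^gQ'}\,c_g$;
\item[(R4)] $c_q=\mathrm{id}_Q$ for $q\in Q$.
\end{enumerate}
These are the relations satisfied by the inclusions $X^Q\subseteq X^{Q'}$ and the translations $X^Q\to X^{{}^gQ}$, $x\mapsto gx$. A functor from $\Pi$ to finite sets will be called a \emph{local system}; it is a family of finite sets $F(Q)$ with bijections $r^Q_{Q'}$ and $c_g$ satisfying (R1)--(R4). Put $\Gamma=\operatorname{Aut}_\Pi(S)$. Every $Q$ is conjugate to a subgroup of $S$, so $\Pi$ is connected, and $F\mapsto F(S)$ is an equivalence from local systems to finite $\Gamma$-sets. The group $\Gamma$ is the fundamental group of the orbit category of nontrivial $p$-subgroups, whose objects are the $G$-sets $G/Q$ and whose morphisms are the $G$-maps: the map $G/Q'\to G/Q$ sending $Q'$ to $gQ$ corresponds to $r^{{}^gQ}_{Q'}c_g$. We do not use this description.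

\begin{theorem}\label{thm:class}
Locally split algebras are separable. The assignment $A\mapsto F_A$ is a contravariant equivalence from the category of locally split algebras in $\operatorname{stmod}(kG)$ to the category of local systems, that is, to finite $\Gamma$-sets.
\end{theorem}

It remains to say which local systems come from $G$-sets. For a finite group $K$, let $O^{p'}(K)$ be the subgroup generated by all $p$-elements and $O_p(K)$ the largest normal $p$-subgroup. The $p$-rank of $K$ is the largest $d$ such that $K$ contains an elementary abelian subgroup of order $p^d$. Let $\mathcal S_p(G)$ be the poset of nontrivial $p$-subgroups of $G$, viewed as a graph whose edges are the inclusions; connectedness and components refer to this graph. The group $G$ acts on it by conjugation. Let $\mathcal C_0$ be the component containing $S$ and $H\le G$ its stabilizer.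

\begin{theorem}\label{thm:crit}
There is a natural surjection $\kappa\colon\Gamma\to H/O^{p'}(H)$. A locally split algebra $A$ is a permutation algebra if and only if the action of $\Gamma$ on $F_A(S)$ factors through $\kappa$. Hence all locally split algebras are permutation algebras if and only if $\kappa$ induces an isomorphism on profinite completions. This holds whenever $O_p(H)\ne1$, in particular if $O_p(G)\ne1$ or if $G$ has $p$-rank one.
\end{theorem}

We do not classify the separable algebras that are not locally split. In particular, for a $p$-group the locally split algebras are just the $k^m$, and the method gives no information on the question.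

Sections~\ref{sec:prelim} and~\ref{sec:points} collect the tools. Section~\ref{sec:S7} treats $\mathfrak S_7$ in characteristic $3$ by hand. Section~\ref{sec:glue} constructs algebras from gluing data; this construction serves both Theorem~\ref{thm:main} (Sections~\ref{sec:obst} and~\ref{sec:examples}) and Theorem~\ref{thm:class} (Section~\ref{sec:class}). Theorem~\ref{thm:crit} is proved in Section~\ref{sec:crit}.

\section{Computing in the stable category}\label{sec:prelim}

Let $K$ be a finite group. Modules are finitely generated. We write $\underline{\operatorname{Hom}}_K(M,N)$ for the morphisms in $\operatorname{stmod}(kK)$, and call two $kK$-linear maps \emph{stably equal} if they have the same class. We use the following facts.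

\begin{enumerate}
\item[(F1)] \emph{Projectives.} Projectivity is preserved by restriction to a subgroup, by induction, and by tensoring with an arbitrary module. If $L\le K$ has order prime to $p$, then $k[K/L]$ is projective, being induced from a module over the semisimple algebra $kL$.
\item[(F2)] \emph{Krull--Schmidt.} Two modules are isomorphic in $\operatorname{stmod}(kK)$ if and only if every non-projective indecomposable module occurs in both with the same multiplicity.
\item[(F3)] \emph{Trivial modules.} If $p$ divides $|K|$, then $\underline{\operatorname{End}}_K(k)=k$. Indeed, a map $k\to k$ through a projective module factors through a free module, so it is a sum of composites $k\to kK\to k$ of a multiple of $1\mapsto\sum_{g\in K}g$ with a multiple of the augmentation, and these are multiples of $|K|=0$. Consequently the functor that equips a finite-dimensional vector space with the trivial action is a fully faithful tensor functor to $\operatorname{stmod}(kK)$.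
\item[(F4)] \emph{Idempotents split.} Let $u\in\operatorname{End}_{kK}(M)$ represent an idempotent $\bar u$ of $\underline{\operatorname{End}}_K(M)$. Write the minimal polynomial of $u$ as $(\xi-1)^ag(\xi)$ with $g(1)\ne0$, and choose a polynomial $f$ with $f\equiv1$ modulo $(\xi-1)^{a+1}$ and $f\equiv0$ modulo $\xi g(\xi)$. Then $f(u)$ is an idempotent, namely the projection onto the generalized eigenspace of $u$ for the eigenvalue $1$, and its class is $f(0)(1-\bar u)+f(1)\bar u=\bar u$. So $\bar u=i\pi$ with $\pi i=\mathrm{id}$, where $i$ is the inclusion of this eigenspace.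
\item[(F5)] \emph{Conjugation.} Let $M,N$ be $kK$-modules, $L\le K$ and $g\in K$. If $h\colon M\to N$ is $L$-linear, then $ghg^{-1}$ is ${}^gL$-linear. This operation respects stable classes, composition and tensor products, and it fixes $K$-linear maps.
\item[(F6)] \emph{Transfer.} In the same situation, $\operatorname{Tr}_L^K(h)=\sum_{g\in K/L}ghg^{-1}$ is $K$-linear. If $h=ba$ factors through a projective $kL$-module $P$, then $\operatorname{Tr}_L^K(h)$ is the composite of $m\mapsto\sum_gg\otimes a(g^{-1}m)$ and $g\otimes y\mapsto gb(y)$ through the projective module $kK\otimes_{kL}P$; so the transfer is defined on stable classes. For $K$-linear $u,v,f$ the definition gives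
\[
\operatorname{Tr}(vhu)=v\operatorname{Tr}(h)u,\qquad \operatorname{Tr}(1\otimes h)=1\otimes\operatorname{Tr}(h),\qquad \operatorname{Tr}(f)=[K:L]\,f,
\]
and $\operatorname{Tr}(h\otimes1)=\operatorname{Tr}(h)\otimes1$. The third formula shows that restriction $\operatorname{stmod}(kK)\to\operatorname{stmod}(kL)$ is faithful when $p\nmid[K:L]$.
\item[(F7)] \emph{Counting.} If a $p$-group $Q$ acts on a finite set $Z$, then $|Z|\equiv|Z^Q|\pmod p$.
\end{enumerate}

All computations in this paper take place between permutation modules, where maps are matrices. For finite $K$-sets $X,Y$, a $kK$-linear map $f\colon kY\to kX$ is the same as a $K$-invariant function $f(x,y)$ on $X\times Y$, its \emph{kernel}, via $f(y)=\sum_xf(x,y)\,x$. Composition is matrix multiplication, and $kX\otimes kY=k[X\times Y]$. The next lemma says which matrix entries can be ignored in the stable category.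

\begin{lemma}\label{lem:kernel}
If the kernels of $f,f'\colon kY\to kX$ agree at all pairs $(x,y)$ that are fixed by some nontrivial $p$-subgroup of $K$, then $f$ and $f'$ are stably equal.
\end{lemma}

\begin{proof}
The kernel of $f-f'$ is a linear combination of indicator functions of orbits $O\subseteq X\times Y$ whose stabilizers have order prime to $p$. The map with kernel $1_O$ is the composite $kY\to kO\to kX$ in which $y$ goes to the sum of all $o\in O$ with second coordinate $y$, and $o$ goes to its first coordinate. The module $kO$ is projective by (F1).
\end{proof}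

Separability can be tested on a Sylow subgroup, because its defining equations are linear in $\sigma$ and can therefore be averaged.

\begin{lemma}\label{lem:descent}
Let $A$ be a commutative algebra in $\operatorname{stmod}(kG)$. If $A|_S$ is separable, then $A$ is separable. In particular, locally split algebras are separable.
\end{lemma}

\begin{proof}
Let $\sigma_S$ be a bimodule section over $S$, let $\tau=[G:S]^{-1}\operatorname{Tr}_S^G$ and put $\sigma=\tau(\sigma_S)$. By (F6), $\mu\sigma=\tau(\mu\sigma_S)=\tau(\mathrm{id})=\mathrm{id}$ and
\[
(\mu\otimes1)(1\otimes\sigma)=\tau\bigl((\mu\otimes1)(1\otimes\sigma_S)\bigr)=\tau(\sigma_S\mu)=\sigma\mu ,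
\]
and the same computation with the tensor factors exchanged gives $(1\otimes\mu)(\sigma\otimes1)=\sigma\mu$. The last assertion holds because $k^m$ is separable.
\end{proof}

\section{Points of an algebra}\label{sec:points}

Let $A$ be a commutative algebra in $\operatorname{stmod}(kG)$. The sets $F_A(Q)$ of $Q$-points carry two kinds of maps. For $1\ne Q'\le Q$, let $r^Q_{Q'}\colon F_A(Q)\to F_A(Q')$ be restriction of stable classes. For $g\in G$, let $c_g\colon F_A(Q)\to F_A({}^gQ)$ be $c_g\alpha=\alpha\circ g^{-1}$; this is the conjugation (F5) with trivial target, and it preserves algebra morphisms because it fixes $\mu$ and $\eta$. The relations (R1)--(R3) hold already for representing maps, and (R4) holds because a representative of $\alpha\in F_A(Q)$ is $Q$-linear. An algebra morphism $f\colon A\to B$ induces maps $F_f\colon F_B(Q)\to F_A(Q)$, $\beta\mapsto\beta f$, that commute with all $r$ and $c_g$.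

Call an algebra in $\operatorname{stmod}(kQ)$ \emph{split} if it is isomorphic to some $k^m$. Split algebras are determined by their points.

\begin{lemma}\label{lem:split}
Let $Q\ne1$ be a $p$-group.
\begin{enumerate}
\item[(a)] The $Q$-points of $k^m$ are the $m$ coordinate projections.
\item[(b)] If $A,B$ are split algebras in $\operatorname{stmod}(kQ)$, then $f\mapsto F_f$ is a bijection from algebra morphisms $A\to B$ to maps of sets $F_B(Q)\to F_A(Q)$.
\item[(c)] If $A$ is a locally split algebra in $\operatorname{stmod}(kG)$, then $A|_Q$ is split for every nontrivial $p$-subgroup $Q\le G$, and $F_A$ is a local system.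
\end{enumerate}
\end{lemma}

\begin{proof}
By (F3), algebra morphisms $k^m\to k^{m'}$ in $\operatorname{stmod}(kQ)$ are homomorphisms of $k$-algebras. A homomorphism $k^m\to k$ sends the standard basis to orthogonal idempotents of the field $k$ with sum $1$, so it is a projection; this is (a). A homomorphism $k^m\to k^{m'}$ is an $m'$-tuple of homomorphisms $k^m\to k$, which gives (b). For (c), conjugating an isomorphism $A|_S\cong k^m$ by $g$ gives $A|_{{}^gS}\cong k^m$, and every $Q$ lies in some ${}^gS$. By (a), the maps $r^Q_{Q'}$ are then bijective.
\end{proof}

For a finite $G$-set $X$ and $x\in X$, let $\mathrm{pr}_x\colon kX\to k$ be the coefficient at $x$. It is a $G_x$-linear algebra map, and $\mathrm{pr}_x\circ g^{-1}=\mathrm{pr}_{gx}$.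

\begin{lemma}\label{lem:points}
Let $X$ be a finite $G$-set and $Q\ne1$ a $p$-subgroup. Then $x\mapsto\mathrm{pr}_x$ is a bijection $X^Q\to F_{kX}(Q)$. Under these bijections $r^Q_{Q'}$ is the inclusion $X^Q\subseteq X^{Q'}$ and $c_g$ is the translation $x\mapsto gx$.
\end{lemma}

\begin{proof}
Let $f\in F_{kX}(Q)$. For each $Q$-orbit $O\subseteq X$ let $\varepsilon_O\colon k\to kX$ send $1$ to $\sum_{x\in O}x$, and let $\iota_O\colon kO\to kX$ be the inclusion. Since $\mu(\varepsilon_O\otimes\varepsilon_{O'})=\delta_{O,O'}\varepsilon_O$ and $\sum_O\varepsilon_O=\eta$, the scalars $f\varepsilon_O\in\underline{\operatorname{End}}_Q(k)=k$ are orthogonal idempotents with sum $1$. So $f\varepsilon_O=1$ for exactly one orbit $O$, and $f\varepsilon_{O'}=0$ for the others. From $\iota_{O'}=\mu(\varepsilon_{O'}\otimes\iota_{O'})$ we get $f\iota_{O'}=(f\varepsilon_{O'})\cdot f\iota_{O'}=0$ for $O'\ne O$. The space $\operatorname{Hom}_{kQ}(kO,k)$ is spanned by the augmentation, so $f\iota_O$ is represented by $\lambda$ times the augmentation, and $1=f\varepsilon_O=\lambda|O|$. As $|O|$ is a power of $p$, this forces $O=\{x\}$ and $\lambda=1$, so $f=\mathrm{pr}_x$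 with $x\in X^Q$. Distinct points give distinct morphisms since $\mathrm{pr}_x\varepsilon_{\{x'\}}=\delta_{x,x'}$. The last sentence follows from $\mathrm{pr}_x\circ g^{-1}=\mathrm{pr}_{gx}$.
\end{proof}

\begin{remark}
This explains why the question assumes $k$ separably closed. Let $l\ne k$ be a finite separable field extension with trivial action. It is a separable algebra with no $Q$-points, by (F3). If $l\cong kX$ and $|Q|=p$, then $X^Q=\emptyset$, so $kX|_Q$ is free, while $l|_Q\ne0$ in $\operatorname{stmod}(kQ)$. The algebras of Theorem~\ref{thm:main} fail to be permutation algebras for a different reason, which persists over every field.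
\end{remark}

\section{The symmetric group $\mathfrak S_7$ in characteristic $3$}\label{sec:S7}

Let $p=3$ and $G=\mathfrak S_7$. A \emph{triple} is a $3$-element subset of $\{1,\dots,7\}$, and an \emph{edge} is an unordered pair $\{C,D\}$ of disjoint triples. Each triple $C$ supports one subgroup $Q_C$ generated by a $3$-cycle, and the Sylow $3$-subgroups are the groups $S_{CD}=Q_C\times Q_D$ of order $9$, one for each of the $70$ edges.

\subsection*{Monodromy}
We want an algebra $A$ with $A|_{S_{CD}}\cong k^2$ whose two $S_{CD}$-points are labeled by $C$ and $D$, in such a way that for two edges $\{C,D\}$ and $\{C,D'\}$ the points labeled $C$ have the same restriction to $Q_C$, and so do the points labeled $D$ and $D'$.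

No $kX$ has this property. By Lemma~\ref{lem:points} we would have $X^{Q_C}=X^{S_{CD}}=X^{Q_D}$ for every edge, so this two-element set would be the same for all edges of the cycle in Figure~\ref{fig:cycle}. Fix an element $y$ of it. On each edge of the cycle, the label of $y$ selects one end, and a vertex selected by one of its two edges is selected by the other. So exactly one end of each edge is a selected vertex, which is impossible on a cycle of odd length.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={draw,rounded corners,inner sep=2.5pt}]
\node (a) at (90:1.7) {$123$};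
\node (b) at (38.6:1.7) {$567$};
\node (c) at (-12.9:1.7) {$234$};
\node (d) at (-64.3:1.7) {$167$};
\node (e) at (-115.7:1.7) {$345$};
\node (f) at (-167.1:1.7) {$127$};
\node (g) at (141.4:1.7) {$456$};
\draw (a)--(b)--(c)--(d)--(e)--(f)--(g)--(a);
\end{tikzpicture}
\caption{Seven $3$-element subsets of $\{1,\dots,7\}$, adjacent ones being disjoint. Each edge corresponds to a Sylow $3$-subgroup of $\mathfrak S_7$, and two edges with a common end $C$ correspond to Sylow subgroups containing the $3$-cycles on $C$. The cycle has odd length, so its vertices cannot be colored with two colors so that the ends of every edge differ.}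
\label{fig:cycle}
\end{figure}

\subsection*{Existence}
Let $T$ be the set of the $140$ ordered pairs $(C,D)$ of disjoint triples, read as the edge $\{C,D\}$ with the end $C$ marked. The algebra $kT$ has too many points: $Q_C$ fixes the eight elements $(C,D)$ and $(D,C)$, where $D$ runs over the four triples disjoint from $C$, and we want two. So we want to identify $(C,D)$ with $(C,D')$, and $(D,C)$ with $(D',C)$. Doing so in $G$-sets destroys the two labels, because going around the cycle of Figure~\ref{fig:cycle} identifies $(123,456)$ with $(456,123)$.

We make the identification by averaging instead. Define $G$-linear maps $a,b\colon kT\to kT$ by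
\[
a(C,D)=\sum_{D'\ne D}(C,D'),\qquad b(C,D)=\sum_{C'\ne C}(C',D),
\]
where the sums run over the three $D'\neq D$ disjoint from $C$ and the three $C'\ne C$ disjoint from $D$, and put $e=1+a+b$. The map $1+a$ sums over all four pairs with first entry $C$, so $(1+a)^2=4(1+a)=1+a$, which gives $a^2=-a$; the same argument gives $b^2=-b$. Hence
\[
e^2=1+2a+2b+a^2+b^2+ab+ba=e+ab+ba .
\]
Now $ab(C,D)=\sum(C',D')$ over $C'\ne C$ disjoint from $D$ and $D'\ne D$ disjoint from $C'$, and $ba(C,D)$ is the sum of the same shape with the two entries exchanging roles. The coefficients of $(ab+ba)(C,D)$ that occur are $1$ or $2$, so $e^2\ne e$. But consider a term $(C',D')$ of $ab(C,D)$. We have $C'\ne D$, and $D'\ne C$ because $C'$ meets $C$ (both lie in the four-element complement of $D$). So the edges $\{C',D'\}$ and $\{C,D\}$ have no common end. An element of order $3$ cannot fix two such edges: it would fix all four triples, whereas a product of two $3$-cycles fixes only two triples, and every edge fixed by a single $3$-cycle has its support as an end. By Lemma~\ref{lem:kernel}, $ab$ and $ba$ are stably zero, and $e$ is an idempotent in $\operatorname{stmod}(kG)$.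

This is the mechanism behind all results of the paper. The identifications are transitive among elements of $T$ fixed by a common $3$-subgroup, and the stable category ignores the failure of transitivity elsewhere. The next section shows in general that the image of such an idempotent is an algebra with the desired points.

\section{Algebras from gluing data}\label{sec:glue}

The following definition abstracts the example: $\Omega$ is the set of edges, $T_x$ the set of ends of the edge $x$, and $\varphi$ the identifications.

\begin{definition}\label{def:datum}
A \emph{gluing datum} consists of a finite $G$-set $\Omega$ with $p\nmid|\Omega|$, a finite $G$-set $T$ with a $G$-map $T\to\Omega$, with fibers $T_x$, and a bijection $\varphi_{yx}\colon T_x\to T_y$ for all $x,y\in\Omega$ with $p\mid|G_x\cap G_y|$ (we then write $x\sim y$), such that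
\begin{enumerate}
\item[(G1)] $\varphi_{gy,gx}(gt)=g\,\varphi_{yx}(t)$ for $g\in G$;
\item[(G2)] $\varphi_{zy}\varphi_{yx}=\varphi_{zx}$ whenever $p\mid|G_x\cap G_y\cap G_z|$;
\item[(G3)] every $p$-subgroup of $G_x$ acts trivially on $T_x$.
\end{enumerate}
\end{definition}

Taking $x=y=z$ in (G2) gives $\varphi_{xx}=\mathrm{id}$ if $x\sim x$. The relation $\sim$ need not be transitive, and (G2) is required only for triples fixed by a common nontrivial $p$-subgroup. This is what leaves room for monodromy. By (G3), an element of $T$ is fixed by a $p$-subgroup $Q$ if and only if it lies over $\Omega^Q$.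

Let $\omega\in k^\times$ be the image of $|\Omega|$. By (F7), $|\Omega^Q|=\omega$ in $k$ for every $p$-subgroup $Q$; in particular $\Omega^Q\ne\emptyset$. Over $Q$ we want to average over the points of $\Omega^Q$, and the hypothesis $p\nmid|\Omega|$ provides one normalizing constant that works for all $Q$ at once. Write $[\,\cdots]\in\{0,1\}$ for the truth value of a statement. Let $e\colon kT\to kT$ have the kernel given, for $t\in T_x$ and $t'\in T_z$, by
\[
e(t',t)=\omega^{-1}\,[\,x\sim z\text{ and }\varphi_{zx}(t)=t'\,].
\]
It is $G$-invariant by (G1). In Section~\ref{sec:S7} we had $\omega=70=1$, and this is the map $1+a+b$.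

We want the image of $e$ to be a subalgebra of $kT$, so besides idempotence we need the image to be closed under the multiplication $\mu_T$ and to contain the unit $\eta_T$.

\begin{lemma}\label{lem:idem}
In $\operatorname{stmod}(kG)$ we have
\[
\text{\rm(a) } e^2=e,\qquad\text{\rm(b) } e\,\mu_T(e\otimes e)=\mu_T(e\otimes e),\qquad\text{\rm(c) } e\,\eta_T=\eta_T .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:kernel} it suffices to compare kernels at arguments fixed by a $p$-subgroup $Q\ne1$. Such arguments lie over points of $\Omega^Q$. In each case the kernel of the left side is a constant times the cardinality of a set $Z$ of elements $s\in T$; the set $Z$ is $Q$-stable because $e$ is invariant and the arguments are fixed. By (F7) we may replace $Z$ by $Z^Q$, which by (G3) consists of the $s\in Z$ lying over some $y\in\Omega^Q$. For such $y$ all points of $\Omega$ in sight are fixed by $Q$, so all the bijections $\varphi$ between them are defined and (G2) applies.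

(a) Let $t\in T_x$, $t'\in T_z$. Then $e^2(t',t)=\sum_se(t',s)e(s,t)=\omega^{-2}|Z|$. Over $y\in\Omega^Q$ the only candidate is $s=\varphi_{yx}(t)$, and it lies in $Z$ if and only if $t'=\varphi_{zy}\varphi_{yx}(t)=\varphi_{zx}(t)$. So $e^2(t',t)=\omega^{-2}\,\omega\,[\varphi_{zx}(t)=t']=e(t',t)$.

(b) Let $t_1\in T_{x_1}$, $t_2\in T_{x_2}$, $t'\in T_z$. The kernel of $\mu_T(e\otimes e)$ at $(t';t_1,t_2)$ is
\[
e(t',t_1)\,e(t',t_2)=\omega^{-2}[\varphi_{zx_1}(t_1)=t'=\varphi_{zx_2}(t_2)].
\]
The kernel of the left side is $\sum_se(t',s)e(s,t_1)e(s,t_2)=\omega^{-3}|Z|$. Over $y\in\Omega^Q$ the only candidate is $s=\varphi_{zy}^{-1}(t')$, and it lies in $Z$ if and only if $s=\varphi_{yx_j}(t_j)$ for $j=1,2$; applying $\varphi_{zy}$, this is equivalent to $t'=\varphi_{zx_j}(t_j)$ for $j=1,2$. So the left side equals $\omega^{-3}\omega\,[\varphi_{zx_1}(t_1)=t'=\varphi_{zx_2}(t_2)]$.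

(c) The kernel of $\eta_T$ is the constant $1$. The kernel of $e\eta_T$ at $t'\in T_z$ is $\sum_se(t',s)=\omega^{-1}|Z|$, and $Z$ has exactly one element $\varphi_{zy}^{-1}(t')$ over each $y\in\Omega^Q$. The value is $\omega^{-1}\omega=1$.
\end{proof}

By (F4), write $e=i\pi$ in $\operatorname{stmod}(kG)$ with $i\colon A\to kT$, $\pi\colon kT\to A$ and $\pi i=\mathrm{id}_A$; then $ei=i$ and $\pi e=\pi$. Put $\mu_A=\pi\mu_T(i\otimes i)$ and $\eta_A=\pi\eta_T$. Lemma~\ref{lem:idem} gives
\[
i\mu_A=e\mu_T(e\otimes e)(i\otimes i)=\mu_T(e\otimes e)(i\otimes i)=\mu_T(i\otimes i),\qquad i\eta_A=e\eta_T=\eta_T .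
\]
Since $i$ is a monomorphism, the algebra axioms for $A$ may be checked after composing with $i$. For associativity, both $i\mu_A(\mu_A\otimes1)$ and $i\mu_A(1\otimes\mu_A)$ equal the triple product of $kT$ composed with $i\otimes i\otimes i$. For the unit, $i\mu_A(\eta_A\otimes1)=\mu_T(\eta_T\otimes1)\,i=i$. For commutativity, $\mu_T(i\otimes i)$ is invariant under the exchange of factors. So $A$ is a commutative algebra and $i$ is an algebra morphism. We write $A=A(T)$. For $t\in T$ put
\[
\alpha_t=\mathrm{pr}_t\circ i\colon A\to k .
\]
This is a $Q$-point of $A$ for every $p$-subgroup $Q\ne1$ fixing $t$, and $\alpha_t\circ g^{-1}=\alpha_{gt}$ because $i$ is represented by a $G$-linear map.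

\begin{lemma}\label{lem:local}
Let $Q\ne1$ be a $p$-subgroup and $x\in\Omega^Q$.
\begin{enumerate}
\item[(a)] The morphism $(\alpha_t)_{t\in T_x}\colon A|_Q\to k^{T_x}$ is an isomorphism of algebras in $\operatorname{stmod}(kQ)$.
\item[(b)] If also $y\in\Omega^Q$, then $\alpha_{\varphi_{yx}(t)}=\alpha_t$ in $\operatorname{stmod}(kQ)$ for $t\in T_x$.
\end{enumerate}
In particular $A(T)$ is locally split, hence separable.
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:kernel} to the group $Q$, so kernels are compared at arguments fixed by some $1\ne R\le Q$. These lie over $\Omega^R$, which contains $x$ (and $y$).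

(a) Let $j\colon kT_x\to kT$ be the inclusion and $\rho\colon kT\to kT_x$ the coordinate projection. Both are $Q$-linear, $Q$ acts trivially on $T_x$ by (G3), $\rho$ is an algebra map, and $\rho i=(\alpha_t)_{t\in T_x}$. We show that $\omega\pi j$ is inverse to $\rho i$. Since $\varphi_{xx}=\mathrm{id}$, we have $(\rho i)(\omega\pi j)=\omega\rho ej=\mathrm{id}$. For the other composite, let $t\in T_w$ and $t'\in T_z$ with $w,z\in\Omega^R$. Only $s=\varphi_{xw}(t)$ contributes to the sum
\[
(\omega\,ej\rho e)(t',t)=\omega\sum_{s\in T_x}e(t',s)e(s,t)=\omega^{-1}[\varphi_{zx}\varphi_{xw}(t)=t']=e(t',t),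
\]
where the last step is (G2). So $\omega\,ej\rho e=e$ stably, and $(\omega\pi j)(\rho i)=\pi(\omega\,ej\rho e)i=\pi ei=\mathrm{id}_A$.

(b) We have $\alpha_t=\mathrm{pr}_t\,e\,i$, so it suffices to show that $\mathrm{pr}_te$ and $\mathrm{pr}_{\varphi_{yx}(t)}e$ are stably equal. At $s\in T_w$ with $w\in\Omega^R$, (G2) gives
\[
e(t,s)=\omega^{-1}[\varphi_{xw}(s)=t]=\omega^{-1}[\varphi_{yw}(s)=\varphi_{yx}(t)]=e(\varphi_{yx}(t),s).
\]

For the last assertion take $Q=S$ and $x\in\Omega^S\neq\emptyset$ in (a), and use Lemma~\ref{lem:descent}.
\end{proof}

\section{An obstruction that sees only the underlying object}\label{sec:obst}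

The monodromy argument of Section~\ref{sec:S7} uses points, so it only excludes isomorphisms of algebras. To exclude isomorphisms of objects we need an additive invariant. We use the dimension of $\underline{\operatorname{Hom}}_N(k,A)$ for $N=O^{p'}(G)$. The subgroup $N$ is the right one: it contains $S$, so restriction to $S$ still detects morphisms, and it acts trivially on any set on which all $p$-subgroups act trivially.

\begin{proposition}\label{prop:obst}
Assume that $\mathcal S_p(G)$ is connected, and let $N=O^{p'}(G)$. Let $(\Omega,T,\varphi)$ be a gluing datum and $x_0\in\Omega^S$. If $N\cap G_{x_0}$ acts nontrivially on $T_{x_0}$, then $A=A(T)$ is not isomorphic as an object of $\operatorname{stmod}(kG)$ to $kX$ for any finite $G$-set $X$.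
\end{proposition}

\begin{proof}
Let $m=|T_{x_0}|$ and $d=\dim_k\underline{\operatorname{Hom}}_N(k,A)$.

\emph{Step 1: $d<m$.} Send $f\in\underline{\operatorname{Hom}}_N(k,A)$ to the vector $(\alpha_tf)_{t\in T_{x_0}}$ with entries in $\underline{\operatorname{End}}_S(k)=k$. This linear map is injective: the vector determines $f|_S$ by Lemma~\ref{lem:local}(a), and $f|_S$ determines $f$ by (F6) since $p\nmid[N:S]$. Represent $if\colon k\to kT$ by an $N$-invariant element $v=\sum_tv_t\,t$ of $kT$. Then $\alpha_tf=v_t$ for $t\in T_{x_0}$, and $v_{gt}=v_t$ for $g\in N\cap G_{x_0}$. So $d$ is at most the number of orbits of $N\cap G_{x_0}$ on $T_{x_0}$, which is less than $m$ by hypothesis.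

\emph{Step 2: if $A\cong kX$, then $|X^Q|=m$ for every $p$-subgroup $Q\ne1$.} Choose $g$ with $Q\le{}^gS$. Then $gx_0\in\Omega^Q$ and $|T_{gx_0}|=m$, so $A|_Q\cong k^m$ by Lemma~\ref{lem:local}(a). On the other hand $kX|_Q$ is the direct sum of the modules $kO$ over the $Q$-orbits $O$. Each $kO$ is indecomposable: $k$ is the only simple $kQ$-module, so every nonzero summand has a nonzero map to $k$, and $\operatorname{Hom}_{kQ}(kO,k)$ is one-dimensional. The trivial module is not projective by (F3), and $kO\cong k$ only if $|O|=1$. Comparing the multiplicity of $k$ by (F2) gives $|X^Q|=m$.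

\emph{Step 3: if $A\cong kX$, then $d=m$.} For $1\ne Q'\le Q$ the sets $X^Q\subseteq X^{Q'}$ have the same cardinality, so they are equal. Since $\mathcal S_p(G)$ is connected, $Y=X^Q$ does not depend on $Q$. From $gX^Q=X^{{}^gQ}$ we see that $Y$ is $G$-stable. Every $p$-subgroup fixes $Y$ pointwise, so $N$ does. A point whose stabilizer has order divisible by $p$ lies in some $X^Q=Y$, so $k[X\setminus Y]$ is projective by (F1). Thus $A|_N\cong kY|_N\cong k^m$, and $d=m$ by (F3). This contradicts Step~1.
\end{proof}

Remarks~\ref{rem:Sn} and~\ref{rem:A5} show that connectedness, used in Step~3, cannot be dropped.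

\section{The counterexamples}\label{sec:examples}

By Proposition~\ref{prop:obst} and Lemma~\ref{lem:local}, Theorem~\ref{thm:main} follows once we exhibit in each case a gluing datum with $|T_{x_0}|=2$ or $3$, prove that $\mathcal S_p(G)$ is connected, and find an element of $N\cap G_{x_0}$ that moves $T_{x_0}$.

\subsection{Symmetric groups, $p$ odd}

Let $G=\mathfrak S_n$ act on $[n]=\{1,\dots,n\}$, with $2p<n<3p$, and put $b=n-2p\in\{1,\dots,p-1\}$.

\emph{The gluing datum.} Let $\Omega$ be the set of unordered pairs $x=\{C,D\}$ of disjoint $p$-element subsets of $[n]$, and $T=\{(x,C):C\in x\}$, so that $T_x$ is identified with the two-element set $x$. We have $|\Omega|=n!/(2\,(p!)^2\,b!)$. Since $2p<n<3p\le p^2$, the exact power of $p$ dividing $n!$ is $p^2$, so $p\nmid|\Omega|$. A group of odd order acts trivially on a two-element set, which gives (G3).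

To define $\varphi$ we determine which elements of $\Omega$ are fixed by a nontrivial $p$-element $q$. Since $n<p^2$ and $n<3p$, the permutation $q$ is a product of one or two disjoint $p$-cycles. A $q$-invariant $p$-subset is either the support of a cycle or consists of fixed points of $q$. Suppose that $q$ fixes $x$; by (G3) both members of $x$ are $q$-invariant.
\begin{itemize}
\item If $q$ has two $p$-cycles, it has $b<p$ fixed points, so $x$ is the pair of supports.
\item If $q$ is one $p$-cycle with support $C$, it has $n-p<2p$ fixed points. Two disjoint $p$-subsets do not fit into them, so $C\in x$.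
\end{itemize}
Hence $x\sim y$ implies that $x=y$ or that $x$ and $y$ have exactly one member $C$ in common; conversely, such $x$ and $y$ are fixed by a $p$-cycle on a common member. Put $\varphi_{xx}=\mathrm{id}$, and if $x\cap y=\{C\}$ let $\varphi_{yx}$ send $C$ to $C$ and the other member of $x$ to the other member of $y$. The rule involves only $x$, $y$ and $x\cap y$, so (G1) holds. For (G2), let $q$ fix $x,y,z$. If $q$ has two cycles, then $x=y=z$. If $q$ has one cycle, with support $C$, then $C\in x\cap y\cap z$ and $\varphi_{yx},\varphi_{zy},\varphi_{zx}$ all send $C$ to $C$; two bijections between two-element sets that agree at one element are equal.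

\emph{Connectedness.} Every nontrivial $p$-subgroup contains a subgroup of order $p$. If this is generated by a product $c_1c_2$ of two disjoint $p$-cycles, then $\langle c_1c_2\rangle\le\langle c_1,c_2\rangle\ge\langle c_1\rangle$. So it suffices to connect the subgroups generated by one $p$-cycle. Two of them with disjoint supports lie in a common elementary abelian group of order $p^2$. If their supports $C,C'$ satisfy $|C\cup C'|\le p+1$ (this includes $C=C'$), then the complement of $C\cup C'$ has at least $n-p-1\ge p$ elements, and both subgroups are connected to one generated by a $p$-cycle supported in that complement. Finally, any two $p$-subsets are joined by a chain of $p$-subsets in which one element is exchanged at each step.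

\emph{Nontrivial action.} Since $p$ is odd, $p$-elements are even permutations. They generate a nontrivial normal subgroup of $\mathfrak A_n$, which is simple because $n\ge7$; so $N=\mathfrak A_n$. Let $S=\langle c_1,c_2\rangle$, of order $p^2$, with supports $C,D$, and $x_0=\{C,D\}\in\Omega^S$. A product of $p$ disjoint transpositions interchanging $C$ and $D$ is odd. Composing it with a transposition inside $C$ gives an element of $\mathfrak A_n\cap G_{x_0}$ that interchanges $C$ and $D$. This proves Theorem~\ref{thm:main}(1).

\begin{remark}\label{rem:Sn}
For $n=2p$ the same rule defines a gluing datum and $\mathfrak A_n\cap G_{x_0}$ still interchanges $C$ and $D$. But $D$ is the complement of $C$, so $x\sim y$ means $x=y$. As $|\Omega|=\frac12\binom{2p}{p}=\frac12\sum_j\binom pj^2\equiv1\pmod p$, we get $e=\mathrm{id}$ and $A(T)=kT$; so it is connectedness that fails. For $n\ge3p$ a $p$-cycle fixes all pairs disjoint from its support, two of which need not have a common member, and the rule defining $\varphi$ breaks down. For $p=2$, a $2$-element can interchange $C$ and $D$, and (G3) fails.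
\end{remark}

\subsection{The group $\mathrm{PSL}_2(11)$, $p=2$}

For $p=2$ we use fibers with three elements, on which stabilizers act through the cyclic group $C_3$. The three involutions of a Klein four-group are a natural source.

\emph{The group.} $G=\mathrm{PSL}_2(11)$ is simple of order $660=4\cdot165$. We recall why it has one class of involutions, of size $55$, with dihedral centralizers of order $12$. In $\mathrm{SL}_2(11)$, of order $1320$, the only solutions of $w^2=1$ are $\pm1$, so an involution $t\in G$ is the image of a matrix $w$ with $w^2=-1$. As $-1$ is not a square modulo $11$, all such $w$ have the irreducible characteristic polynomial $\xi^2+1$, they are conjugate in $\mathrm{GL}_2(11)$, and $E=\mathbb F_{11}[w]$ is a field with $121$ elements. The centralizer of $w$ in $\mathrm{GL}_2(11)$ is $E^\times$, on which the determinant is the surjective norm $E^\times\to\mathbb F_{11}^\times$. So all such $w$ are conjugate in $\mathrm{SL}_2(11)$, with centralizer the cyclic group $U$ of elements of norm one, of order $12$. There are $1320/12=110$ of them, giving one class of $55$ involutions, and $|C_G(t)|=12$. This centralizer contains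 $U/\{\pm1\}$, cyclic of order $6$, whose only involution is $t$. Each of the other six elements is the image of a matrix $h$ with $hwh^{-1}=-w$. Conjugation by $h$ is the nontrivial automorphism of $E$, which inverts $U$, and $h^2\in U$ is fixed by it, so $h^2=\pm1$. Thus $C_G(t)$ is dihedral and contains $7$ involutions.

Two distinct commuting involutions generate a Klein four-group, so the Sylow $2$-subgroups, of order $4$, are Klein four-groups. Let $V$ be one. The normalizer $N_G(V)$ is transitive on $V\setminus1$ by Burnside's fusion argument: if $t,t'\in V\setminus 1$ and $t'=gtg^{-1}$, then $V$ and ${}^gV$ are Sylow subgroups of $C_G(t')$, so ${}^{cg}V=V$ for some $c\in C_G(t')$, and $cg$ conjugates $t$ to $t'$. The quotient $N_G(V)/C_G(V)\le\mathfrak S_3$ has odd order since $C_G(V)$ contains the Sylow subgroup $V$. Hence $N_G(V)$ acts on $V\setminus1$ through $C_3$.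

\emph{The gluing datum.} Let $\Omega$ be the set of Sylow $2$-subgroups, so $|\Omega|$ is odd and $G_V=N_G(V)$. Let $T=\{(V,t):t\in V\setminus1\}$ with the conjugation action, so $T_V=V\setminus1$. Every $2$-subgroup of $N_G(V)$ lies in the normal Sylow subgroup $V$, which is abelian; this gives (G3). It also shows that the stabilizers of $V,W,\dots$ intersect in a group of even order if and only if $V\cap W\cap\dots\ne1$.

If $V\cap W=\{1,t\}$, there are two bijections $V\setminus1\to W\setminus1$ fixing $t$, and we must choose one equivariantly. An \emph{orientation} of a three-element set is a choice of one of its two cyclic orders. Choose an orientation of $V_0\setminus1$ for one $V_0\in\Omega$ and transport it to ${}^gV_0\setminus1$ by conjugation with $g$. This is well defined because $N_G(V_0)$ acts through $C_3$, which preserves cyclic orders. An orientation-preserving bijection between oriented three-element sets is determined by the image of one element. Put $\varphi_{VV}=\mathrm{id}$, and for $V\cap W=\{1,t\}$ let $\varphi_{WV}$ be the orientation-preserving bijection with $t\mapsto t$. The orientations are $G$-invariant, which gives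 (G1). If $1\ne t\in V\cap W\cap W'$, then $\varphi_{W'W}\varphi_{WV}$ and $\varphi_{W'V}$ both preserve orientations and fix $t$, so they are equal; this is (G2).

\emph{Connectedness.} Every component of $\mathcal S_2(G)$ contains a subgroup of order $2$, and these are all conjugate, so $G$ permutes the components transitively. Hence each component contains the same number $c$ of subgroups of order $2$, and $c\mid55$. Commuting involutions lie in a common four-group, so the $7$ involutions of $C_G(t)$ belong to one component. Thus $c\ge7$ and $c\in\{11,55\}$. If $c=11$, the simple group $G$ acts transitively on $5$ components and embeds in $\mathfrak S_5$, which is impossible as $660>120$. So $c=55$ and there is one component.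

\emph{Nontrivial action.} By simplicity $N=G$. For $x_0=S$, the group $G_{x_0}=N_G(S)$ acts transitively on the three-element set $T_{x_0}$. This proves Theorem~\ref{thm:main}(2).

\begin{remark}\label{rem:A5}
The same rule gives a gluing datum for the simple group $\mathfrak A_5$, where $N_G(V)\cong\mathfrak A_4$ also acts on $V\setminus1$ through $C_3$. But the five four-groups of $\mathfrak A_5$ intersect pairwise trivially, so $e=5^{-1}\,\mathrm{id}=\mathrm{id}$ and $A(T)=kT$. Here $\mathcal S_2(G)$ has five components.
\end{remark}

\section{Classification of locally split algebras}\label{sec:class}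

We prove Theorem~\ref{thm:class}. Separability is Lemma~\ref{lem:descent}. By Lemma~\ref{lem:split}(c) and the beginning of Section~\ref{sec:points}, $A\mapsto F_A$ is a contravariant functor to local systems.

\subsection*{Faithfulness}
An algebra morphism $f\colon A\to B$ of locally split algebras is determined by $f|_S$, by (F6), and $f|_S$ is determined by the map $F_f$ on $S$-points, by Lemma~\ref{lem:split}(b).

\subsection*{Fullness}
Let $\theta\colon F_B\to F_A$ be a morphism of local systems. By Lemma~\ref{lem:split}(b) there is an algebra morphism $f_S\colon A|_S\to B|_S$ with $\beta f_S=\theta_S(\beta)$ for $\beta\in F_B(S)$. We must extend it to $G$. The transfer produces a morphism over $G$, but as a sum of conjugates it has no evident multiplicativity. We show that it restricts back to a multiple of $f_S$; multiplicativity can then be tested on $S$.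

Let $g\in G$ and $Q=S\cap{}^gS$. We claim that $f_S=gf_Sg^{-1}$ in $\operatorname{stmod}(kQ)$. If $Q=1$, this category is zero. If $Q\ne1$, both sides are algebra morphisms between split algebras, so it suffices to show that both induce $\theta_Q$ on $Q$-points. Every $Q$-point of $B$ has the form $r^S_Q\beta$ with $\beta\in F_B(S)$, and
\[
(r^S_Q\beta)\,f_S=r^S_Q(\beta f_S)=r^S_Q\theta_S(\beta)=\theta_Q(r^S_Q\beta).
\]
Every ${}^gS$-point of $B$ has the form $c_g\beta=\beta g^{-1}$, and
\[
(c_g\beta)\,(gf_Sg^{-1})=\beta f_Sg^{-1}=c_g\theta_S(\beta)=\theta_{{}^gS}(c_g\beta).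
\]
So $gf_Sg^{-1}$ induces $\theta_{{}^gS}$ on ${}^gS$-points, and then $\theta_Q$ on $Q$-points by the first computation applied to ${}^gS$. This proves the claim.

Group the cosets in $G/S$ into $S$-orbits; the stabilizer of $gS$ in $S$ is $S\cap{}^gS$. This gives the Mackey formula, and with the claim and (F6) we obtain in $\operatorname{stmod}(kS)$
\[
\operatorname{Tr}_S^G(f_S)=\sum_{g\in S\backslash G/S}\operatorname{Tr}^S_{S\cap{}^gS}(gf_Sg^{-1})=\sum_{g\in S\backslash G/S}[S:S\cap{}^gS]\,f_S=[G:S]\,f_S .
\]
So $f=[G:S]^{-1}\operatorname{Tr}_S^G(f_S)$ restricts to $f_S$. The identities $f\mu_A=\mu_B(f\otimes f)$ and $f\eta_A=\eta_B$ hold after restriction to $S$, hence in $\operatorname{stmod}(kG)$. The morphisms $F_f$ and $\theta$ agree at $S$. They agree at every $Q\le{}^gS$ because both commute with the bijection $r^{{}^gS}_Qc_g\colon F_B(S)\to F_B(Q)$ and its counterpart for $A$.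

\subsection*{Essential surjectivity}
Let $F$ be a local system. We turn it into a gluing datum over the set $\Omega$ of Sylow $p$-subgroups, for which $|\Omega|\equiv1\pmod p$ and $G_P=N_G(P)$. Let $T$ be the disjoint union of the sets $T_P=F(P)$, with $g$ acting by $c_g$; this is an action by (R2) and (R4). A $p$-subgroup of $N_G(P)$ lies in $P$. So (G3) follows from (R4), and the stabilizers of $P,P',\dots$ intersect in a group of order divisible by $p$ if and only if $P\cap P'\cap\dots\ne1$. For $P\cap P'\ne1$ put $\varphi_{P'P}=(r^{P'}_{P\cap P'})^{-1}r^P_{P\cap P'}$. By (R1),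
\begin{equation}\label{eq:phi}
\varphi_{P'P}=(r^{P'}_R)^{-1}\,r^P_R\qquad\text{for every }1\ne R\le P\cap P'.
\end{equation}
Axiom (G1) follows from (R3), and (G2) follows from \eqref{eq:phi} with $R=P\cap P'\cap P''$.

Let $A=A(T)$, which is locally split. Let $Q\ne1$ be a $p$-subgroup and $P\ge Q$ a Sylow subgroup, so $P\in\Omega^Q$. By Lemmas~\ref{lem:local}(a) and~\ref{lem:split}(a), $t\mapsto\alpha_t$ is a bijection $T_P\to F_A(Q)$. Define the bijection
\[
\gamma_Q\colon F(Q)\to F_A(Q),\qquad \gamma_Q(r^P_Qt)=\alpha_t\quad(t\in F(P)).
\]
It does not depend on $P$: if $Q\le P'$ too and $r^P_Qt=r^{P'}_Qt'$, then $t'=\varphi_{P'P}(t)$ by \eqref{eq:phi}, and $\alpha_{t'}=\alpha_t$ by Lemma~\ref{lem:local}(b). For $Q'\le Q$, computing with the same $P$ gives $\gamma_{Q'}(r^Q_{Q'}r^P_Qt)=\alpha_t|_{Q'}=r^Q_{Q'}\gamma_Q(r^P_Qt)$. For $g\in G$, computing with ${}^gP$ gives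
\[
\gamma_{{}^gQ}(c_gr^P_Qt)=\gamma_{{}^gQ}(r^{{}^gP}_{{}^gQ}\,gt)=\alpha_{gt}=\alpha_t\circ g^{-1}=c_g\gamma_Q(r^P_Qt).
\]
Hence $F\cong F_A$, and Theorem~\ref{thm:class} is proved.

\section{Which locally split algebras come from $G$-sets}\label{sec:crit}

We prove Theorem~\ref{thm:crit}. Put $\overline H=H/O^{p'}(H)$. If $kX$ is locally split, the sets $X^Q$ are constant along each component of $\mathcal S_p(G)$, but they may differ from one component to another. This is why $H$ and not $G$ appears.

\subsection*{The component $\mathcal C_0$}
Each component contains a Sylow subgroup, so $G$ permutes the components transitively. An element of $G$ that normalizes some $Q\in\mathcal C_0$ stabilizes $\mathcal C_0$; in particular $N_G(S)\le H$, and $S$ is a Sylow subgroup of $H$. Moreover,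
\begin{equation}\label{eq:C0}
\mathcal C_0=\{\text{nontrivial $p$-subgroups of }H\}.
\end{equation}
Indeed, $Q\in\mathcal C_0$ normalizes itself, so $Q\le H$. Conversely, a $p$-subgroup $1\ne Q\le H$ lies in ${}^hS$ for some $h\in H$, and ${}^hS\in h\mathcal C_0=\mathcal C_0$.

\subsection*{The map $\kappa$}
For each component $\mathcal C$ choose $a_{\mathcal C}\in G$ with $a_{\mathcal C}\mathcal C=\mathcal C_0$, taking $a_{\mathcal C_0}=1$, and write $a_Q=a_{\mathcal C}$ for $Q\in\mathcal C$. For $g\in G$ the element
\[
h(g,Q)=a_{{}^gQ}\,g\,a_Q^{-1}
\]
maps $\mathcal C_0$ to $\mathcal C$, then to $g\mathcal C$, then to $\mathcal C_0$, so it lies in $H$. View $\overline H$ as a groupoid with one object and define a functor $\kappa\colon\Pi\to\overline H$ by sending $r^Q_{Q'}$ to $1$ and $c_g\colon Q\to{}^gQ$ to the class of $h(g,Q)$. Relation (R1) is respected. For (R2), $h(gg',Q)=h(g,{}^{g'}Q)\,h(g',Q)$. For (R3), $h(g,Q)=h(g,Q')$ when $Q'\le Q$, because $Q$ and $Q'$ lie in one component. For (R4), $h(q,Q)=a_Qqa_Q^{-1}$ is a $p$-element of $H$.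

The restriction of $\kappa$ to $\Gamma$ is the map of the theorem. It does not depend on the choices: another choice $a'$ gives a functor isomorphic to $\kappa$ via the classes of $a'_Qa_Q^{-1}$, and this is $1$ at $Q=S$. It is surjective: $\kappa(c_h)$ is the class of $h$ for $h\in N_H(S)$, and $H=O^{p'}(H)N_H(S)$ by the Frattini argument, as $S$ is a Sylow subgroup of the normal subgroup $O^{p'}(H)$.

For a finite $\overline H$-set $Y$, let $\kappa^*Y$ be the local system with value $Y$ at every $Q$ on which each arrow acts through $\kappa$: all $r$ are the identity, and $c_g\colon Q\to{}^gQ$ acts by $h(g,Q)$. Since local systems are determined by the $\Gamma$-set at $S$ and $\kappa$ is surjective on $\Gamma$, the action of $\Gamma$ on $F(S)$ factors through $\kappa$ if and only if $F\cong\kappa^*Y$ for some $Y$.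

\begin{lemma}\label{lem:fixed}
Let $X$ be a finite $G$-set with $kX$ locally split, and $Y=X^S$. Then $Y$ is $H$-stable, $O^{p'}(H)$ acts trivially on it, and $F_{kX}\cong\kappa^*Y$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:split}(c) and~\ref{lem:points}, the inclusions $X^Q\subseteq X^{Q'}$ are equalities, so $X^Q=Y$ for all $Q\in\mathcal C_0$. For $h\in H$ we get $hY=X^{{}^hS}=Y$, and by \eqref{eq:C0} every $p$-subgroup of $H$ fixes $Y$ pointwise. For arbitrary $Q$, the subgroup $a_QQa_Q^{-1}$ lies in $\mathcal C_0$, so $x\mapsto a_Qx$ is a bijection $X^Q\to Y$. These bijections commute with the $r^Q_{Q'}$ since $a_Q=a_{Q'}$, and with the $c_g$ since $a_{{}^gQ}\,gx=h(g,Q)\,a_Qx$.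
\end{proof}

\subsection*{The criterion}
If a locally split $A$ is isomorphic to $kX$, then $F_A\cong\kappa^*(X^S)$ by Lemma~\ref{lem:fixed}, so the action of $\Gamma$ factors through $\kappa$.

Conversely, let $F_A\cong\kappa^*Y$. Regard $Y$ as an $H$-set and let $X=G\times_HY$, with elements $[g,y]$ and $[gh,y]=[g,hy]$ for $h\in H$. We compute $X^Q$ for $Q\in\mathcal C_0$. If $Q$ fixes $[g,y]$, then $Q$ fixes $gH$, so $g^{-1}Qg\le H$ and $g^{-1}Qg\in\mathcal C_0$ by \eqref{eq:C0}. As $g^{-1}Qg$ also lies in $g^{-1}\mathcal C_0$, we get $g\in H$. On the other hand $Q\le O^{p'}(H)$ fixes every $[1,y]$. So $X^Q=\{[1,y]:y\in Y\}$, which is $Y$ as an $H$-set. This applies to all $1\ne Q\le S$, so $S$ acts freely on $X\setminus X^S$. The coordinate projection $kX\to kX^S$ is then an $S$-linear algebra map that kills only the projective summand $k[X\setminus X^S]$, hence an isomorphism of algebras in $\operatorname{stmod}(kS)$. Thus $kX$ is locally split, $F_{kX}\cong\kappa^*Y\cong F_A$ by Lemma~\ref{lem:fixed}, and $A\cong kX$ by Theorem~\ref{thm:class}.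

\subsection*{Profinite completions}
By Theorem~\ref{thm:class} and the criterion, all locally split algebras are permutation algebras if and only if $\Lambda=\ker(\kappa|_\Gamma)$ acts trivially on every finite $\Gamma$-set, that is, if and only if $\Lambda\le\Delta$ for every normal subgroup $\Delta$ of finite index in $\Gamma$. The profinite completion $\widehat\Gamma=\varprojlim\Gamma/\Delta$ surjects onto each $\Gamma/\Delta$, and $\Lambda$ is itself one of the $\Delta$, with $\Gamma/\Lambda=\overline H$ finite. If $\Lambda$ lies in every $\Delta$, then $\widehat\Gamma=\Gamma/\Lambda$. If $\widehat\Gamma\to\Gamma/\Lambda$ is injective, then the surjection $\widehat\Gamma\to\Gamma/(\Delta\cap\Lambda)$ gives $|\Gamma/(\Delta\cap\Lambda)|\le|\Gamma/\Lambda|$, so $\Lambda\le\Delta$.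

\subsection*{The case $O_p(H)\ne1$}
Let $R=O_p(H)\ne1$ and let $F$ be a local system; we show that $F\cong\kappa^*Y$ for some $Y$. The point is that $R$ gives a canonical path $Q\le QR\ge R$ from any $Q\in\mathcal C_0$ to the $H$-invariant vertex $R$, which leaves no room for monodromy. Here $QR$ is a $p$-subgroup because $Q\le H$ normalizes $R$.

The group $H$ acts on $Y=F(R)$ by the maps $c_h$. Let $u\in H$ be a $p$-element and $U=\langle u\rangle R$. Then $c_u$ is the identity of $F(U)$ by (R4), and the bijection $r^U_R$ commutes with $c_u$ by (R3), so $u$ acts trivially on $Y$. Hence $Y$ is an $\overline H$-set. For $Q\in\mathcal C_0$ put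
\[
b_Q=r^{QR}_R\,(r^{QR}_Q)^{-1}\colon F(Q)\to Y .
\]
For $1\ne Q'\le Q$, relation (R1) gives $b_{Q'}=r^{QR}_R(r^{QR}_{Q'})^{-1}$ and then $b_{Q'}r^Q_{Q'}=b_Q$. For $h\in H$, relation (R3) and ${}^hR=R$ give $b_{{}^hQ}\,c_h=c_h\,b_Q$. For arbitrary $Q$ put $\tilde b_Q=b_{a_QQa_Q^{-1}}\,c_{a_Q}\colon F(Q)\to Y$, and omit the subscript of $b$. If $Q'\le Q$, then $a_{Q'}=a_Q$ and $\tilde b_{Q'}\,r=b\,c_{a_Q}r=b\,r\,c_{a_Q}=\tilde b_Q$. If $g\in G$ and $h=h(g,Q)$, then $a_{{}^gQ}\,g=h\,a_Q$, so
\[
\tilde b_{{}^gQ}\,c_g=b\,c_h\,c_{a_Q}=c_h\,b\,c_{a_Q}=c_h\,\tilde b_Q .
\]
Thus $\tilde b\colon F\to\kappa^*Y$ is an isomorphism, and every locally split algebra is a permutation algebra.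

If $O_p(G)\ne1$, then $Q\le Q\,O_p(G)\ge O_p(G)$ for all $Q$, so $\mathcal S_p(G)$ is connected, $H=G$, and $O_p(H)\ne1$. If $G$ has $p$-rank one, every nontrivial $p$-subgroup $Q$ has a unique subgroup of order $p$: there is a central one, and together with a second one it would generate an elementary abelian group of order $p^2$. This subgroup is the same for $Q$ and for $1\ne Q'\le Q$, so it is constant on components. If $P\le S$ has order $p$, it follows that $\mathcal C_0$ consists of the $p$-subgroups containing $P$. Hence $H=N_G(P)$ and $1\ne P\le O_p(H)$. This completes the proof of Theorem~\ref{thm:crit}.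

\begin{remark}
For the groups of Theorem~\ref{thm:main} we have $H=G$, and $\overline H$ has order $2$ for $\mathfrak S_n$ and is trivial for $\mathrm{PSL}_2(11)$. In the second case the failure of the criterion is visible directly: $F_A(S)=\{\alpha_t:t\in S\setminus1\}$, and since $c_g\alpha_t=\alpha_{gt}$, the elements $c_g\in\Gamma$ with $g\in N_G(S)$ permute these three points transitively, while $\kappa$ is trivial.
\end{remark}

\begin{thebibliography}{9}

\bibitem{NPR}
Niko Naumann, Luca Pol, Maxime Ramzi, \emph{Separable commutative algebras in equivariant homotopy theory}, arXiv:2411.06845 (2024).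

\end{thebibliography}
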